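\title{A del Pezzo fourfold with no K\"ahler metric of positive orthogonal Ricci curvature}

\begin{abstract}
The orthogonal Ricci curvature $\operatorname{Ric}^\perp$ of a K\"ahler manifold is its Ricci curvature minus its holomorphic sectional curvature. A conjecture of Ni, Wang and Zheng predicts that the compact fourfolds admitting a K\"ahler metric with $\operatorname{Ric}^\perp>0$ are exactly $\mathbb{P}^4$, the quadric $\mathbb{Q}^4$ and the del Pezzo fourfolds. We show that the conjecture is false: no smooth sextic $X^4_6\subset\mathbb{P}(1,1,1,1,2,3)$ admits such a metric. The obstruction is a lower bound for the anticanonical degree of a curve that takes ramification into account; it fails for a cuspidal rational curve of anticanonical degree $3$, which lies on every such sextic. We also show that a compact K\"ahler fourfold with $\operatorname{Ric}^\perp>0$ is of one of the other seven conjectured types, or else is a Fano fourfold of Picard number one and index one whose rational curves have minimal anticanonical degree $3$.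
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,g)$ be a K\"ahler manifold of complex dimension $n$, with curvature tensor $R$ and Ricci tensor $\operatorname{Ric}$. The \emph{orthogonal Ricci curvature} in the direction of a nonzero tangent vector $X$ of type $(1,0)$ is
\[
\operatorname{Ric}^\perp_{X\overline X}=\operatorname{Ric}(X,\overline X)-R(X,\overline X,X,\overline X)/|X|^2 ,
\]
and we write $\operatorname{Ric}^\perp>0$ if this number is positive for every such $X$ at every point of $M$. Complete $e_1=X/|X|$ to a unitary basis $e_1,\dots,e_n$. Since $\operatorname{Ric}(X,\overline X)=\sum_{i=1}^nR(X,\overline X,e_i,\overline e_i)$, we have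
\begin{equation}\label{eq:perp}
\operatorname{Ric}^\perp_{X\overline X}=\sum_{i=2}^nR(X,\overline X,e_i,\overline e_i).
\end{equation}
So $\operatorname{Ric}^\perp$ is the part of the Ricci curvature that comes from the directions orthogonal to $X$. It vanishes identically when $n=1$. For a product metric and $X$ tangent to one factor it equals the orthogonal Ricci curvature of that factor, so no product metric with a one-dimensional factor has $\operatorname{Ric}^\perp>0$.

When $X$ is tangent to a complex curve $C\subset M$, the sum \eqref{eq:perp} is the ambient curvature in the directions normal to $C$, and its positivity forces the normal bundle of $C$ to have positive degree. For a smooth rational curve the adjunction formula turns this into $K_M^{-1}\cdot C\ge3$. A simple way to pass this test is to have an anticanonical bundle that is divisible by some $r\ge3$. Recall that $M$ is \emph{Fano} if $K_M^{-1}$ is ample, that its \emph{index} is the largest integer $r$ with $K_M^{-1}\cong A^{r}$ for an ample line bundle $A$, and that a \emph{del Pezzo manifold} is a Fano manifold of dimension $n$ and index $n-1$. In dimension four, $\mathbb{P}^4$ has index $5$, the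 smooth quadric $\mathbb{Q}^4\subset\mathbb{P}^5$ has index $4$, and the del Pezzo fourfolds have index $3$. By Fujita's classification the latter are the following smooth varieties:
\begin{itemize}
\item $X^4_6\subset\mathbb{P}(1,1,1,1,2,3)$, a hypersurface of degree $6$;
\item $X^4_4\subset\mathbb{P}(1,1,1,1,1,2)$, a hypersurface of degree $4$;
\item $X^4_3\subset\mathbb{P}^5$, a cubic hypersurface;
\item $X^4_{2,2}\subset\mathbb{P}^6$, a complete intersection of two quadrics;
\item $Y^4$, a four-dimensional linear section of the Grassmannian $\operatorname{Gr}(2,5)\subset\mathbb{P}^9$ in its Pl\"ucker embedding;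
\item $\mathbb{P}^2\times\mathbb{P}^2$.
\end{itemize}
Here a hypersurface of degree $d$ in a weighted projective space is the zero set of a weighted homogeneous polynomial of degree $d$ without repeated factors. On each of these eight types every curve has anticanonical degree at least $3$, and on three of them the standard metric has $\operatorname{Ric}^\perp>0$ (Proposition~\ref{prop:metrics}). This makes the following statement, posed in \cite{NWZ}, a plausible guess.

\begin{quote}
\textbf{Conjecture} (\cite{NWZ}). A compact complex manifold of dimension $4$ admits a K\"ahler metric with $\operatorname{Ric}^\perp>0$ if and only if it is biholomorphic to $\mathbb{P}^4$, to $\mathbb{Q}^4$, or to a del Pezzo fourfold $X^4_6$, $X^4_4$, $X^4_3$, $X^4_{2,2}$, $Y^4$, $\mathbb{P}^2\times\mathbb{P}^2$.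
\end{quote}

The ``if'' part of the Conjecture is false.

\begin{theorem}\label{thm:main}
No smooth $X^4_6\subset\mathbb{P}(1,1,1,1,2,3)$ admits a K\"ahler metric with $\operatorname{Ric}^\perp>0$.
\end{theorem}

The reason is that the normal bundle test becomes stricter for singular curves. For a nonconstant holomorphic map $f:C\to M$ from a compact Riemann surface of genus $g(C)$, let $\operatorname{ram}(f)$ be the number of zeros of $df$, counted with multiplicity.

\begin{theorem}\label{thm:curve}
Let $M$ be a compact K\"ahler manifold of dimension $n\ge2$ with $\operatorname{Ric}^\perp>0$. Then every nonconstant holomorphic map $f:C\to M$ from a compact Riemann surface satisfies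
\begin{equation}\label{eq:curve}
\deg f^*K_M^{-1}>2-2g(C)+\operatorname{ram}(f).
\end{equation}
\end{theorem}

A rational curve with a cusp therefore needs anticanonical degree at least $4$, while every $X^4_6$ contains one of degree $3$. This curve passes through a point where all coordinates of weight one vanish. The other manifolds in the list have no such point, and the method gives nothing for them.

\begin{proposition}\label{prop:limit}
Among the eight types in the Conjecture, $X^4_6$ is the only one on which some map $f$ violates \eqref{eq:curve}.
\end{proposition}

Toward the ``only if'' part we prove the following; $\rho(M)$ denotes the Picard number.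

\begin{theorem}\label{thm:class}
Let $M$ be a compact K\"ahler fourfold with $\operatorname{Ric}^\perp>0$. Then $M$ is projective and rationally connected, and one of the following holds:
\begin{itemize}
\item[(1)] $M\cong\mathbb{P}^4$, $\mathbb{Q}^4$ or $\mathbb{P}^2\times\mathbb{P}^2$, and all three do admit K\"ahler metrics with $\operatorname{Ric}^\perp>0$;
\item[(2)] $M$ is one of $X^4_4$, $X^4_3$, $X^4_{2,2}$, $Y^4$;
\item[(3)] $M$ is Fano with $\rho(M)=1$ and index $1$, and the minimum of $K_M^{-1}\cdot C$ over all rational curves $C\subset M$ is $3$.
\end{itemize}
\end{theorem}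

We do not settle whether the manifolds in (2) admit a metric with $\operatorname{Ric}^\perp>0$, nor whether manifolds as in (3) exist. Neither question affects Theorem~\ref{thm:main}, whose proof occupies Sections~\ref{sec:conv}--\ref{sec:sextic} and uses only the curvature of subbundles and the adjunction formula. Section~\ref{sec:base} proves Proposition~\ref{prop:limit}, and Sections~\ref{sec:vanish}--\ref{sec:class} prove Theorem~\ref{thm:class}. Manifolds are connected, and a \emph{rational curve} is the image of a nonconstant holomorphic map from $\mathbb{P}^1$.

\section{Curvature of subbundles and three metrics}\label{sec:conv}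

Let $E$ be a holomorphic vector bundle with a Hermitian metric, $D$ its Chern connection and $\Theta_E$ its curvature. Let $\sigma$ be a holomorphic section and $t$ the coordinate on a holomorphic disc in the base. From $D_{\bar t}\sigma=0$ we get $\partial_t|\sigma|^2=\langle D_t\sigma,\sigma\rangle$ and $D_{\bar t}D_t\sigma=-\Theta_E(\partial_t,\partial_{\bar t})\sigma$, hence
\begin{equation}\label{eq:bochner}
\partial_t\partial_{\bar t}|\sigma|^2=|D_t\sigma|^2-\langle\Theta_E(\partial_t,\partial_{\bar t})\sigma,\sigma\rangle .
\end{equation}
Over a compact Riemann surface $C$, the degree is given by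
\[
\deg E=\frac1{2\pi}\int_C\operatorname{tr}\Theta_E(\partial_t,\partial_{\bar t})\;i\,dt\wedge d\bar t .
\]

\begin{lemma}\label{lem:sub}
Let $S\subset E$ be a holomorphic subbundle with the induced metric. For every point $x$, every $s\in S_x$ and every $(1,0)$-vector $v$ at $x$,
\[
\langle\Theta_S(v,\overline v)s,s\rangle\le\langle\Theta_E(v,\overline v)s,s\rangle .
\]
\end{lemma}

\begin{proof}
Extend $s$ to a local holomorphic section of $S$ and subtract terms linear in coordinates centered at $x$ to obtain a section $\sigma$ with $\sigma(x)=s$ and $D^S\sigma(x)=0$. Apply \eqref{eq:bochner} along a disc tangent to $v$, once in $S$ and once in $E$. The left sides agree, so $-\langle\Theta_S(v,\overline v)s,s\rangle=|D^E_v\sigma|^2-\langle\Theta_E(v,\overline v)s,s\rangle$.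
\end{proof}

On a K\"ahler manifold the Chern connection of the holomorphic tangent bundle $TM$ is the Levi-Civita connection, and our sign convention is $R(v,\overline v,s,\overline s)=\langle\Theta_{TM}(v,\overline v)s,s\rangle$. Given a point $x_0$ and a unitary basis $e_1,\dots,e_n$ at $x_0$, there are \emph{normal coordinates}: holomorphic coordinates centered at $x_0$ with $\partial_i=e_i$ and $dg_{k\bar l}=0$ at $x_0$. In them $R_{i\bar jk\bar l}=-\partial_i\partial_{\bar j}g_{k\bar l}$ at $x_0$, and $R_{i\bar jk\bar l}=R_{k\bar ji\bar l}=R_{i\bar lk\bar j}$. The Ricci form $i\sum\operatorname{Ric}_{j\bar k}\,dz_j\wedge d\bar z_k$ represents $2\pi c_1(M)$; we write $\omega=i\sum g_{j\bar k}\,dz_j\wedge d\bar z_k$.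

The Fubini--Study metric on $\mathbb{P}^n$ has potential $\log(1+|z|^2)=|z|^2-\frac12|z|^4+\cdots$ in an affine chart. Thus $g_{k\bar l}=\delta_{kl}-\delta_{kl}|z|^2-\bar z_kz_l+\cdots$, and at the origin, hence by homogeneity everywhere,
\[
R(X,\overline X,Y,\overline Y)=|X|^2|Y|^2+|\langle X,Y\rangle|^2 .
\]
For $|X|=1$ this gives $\operatorname{Ric}(X,\overline X)=n+1$ and $R(X,\overline X,X,\overline X)=2$.

\begin{proposition}\label{prop:metrics}
The manifolds $\mathbb{P}^4$, $\mathbb{Q}^4$ and $\mathbb{P}^2\times\mathbb{P}^2$ admit K\"ahler metrics with $\operatorname{Ric}^\perp>0$.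
\end{proposition}

\begin{proof}
Throughout, $|X|=1$. On $\mathbb{P}^4$ the Fubini--Study metric has $\operatorname{Ric}^\perp_{X\overline X}=5-2=3$. On $\mathbb{P}^2\times\mathbb{P}^2$ with the product metric write $X=(a,b)$ with $|a|^2+|b|^2=1$; then $\operatorname{Ric}^\perp_{X\overline X}=3-2(|a|^4+|b|^4)\ge1$.

Give $\mathbb{Q}^4=\{\sum\zeta_j^2=0\}\subset\mathbb{P}^5$ the induced metric. We first show that it is Einstein. A point of $\mathbb{Q}^4$ is $[u+iv]$ with $u,v\in\mathbb{R}^6$ orthonormal, so $SO(6)$ acts transitively by holomorphic isometries. The subgroup $SO(4)$ fixing $u$ and $v$ acts on the tangent space, which is identified with $\{u,v\}^\perp\otimes\mathbb{C}=\mathbb{C}^4$, by the standard representation. Let $(h_{jk})$ be an $SO(4)$-invariant Hermitian form on $\mathbb{C}^4$. For $j\ne k$ pick $l\ne j,k$ and change the signs of the $j$-th and $l$-th basis vectors: this gives $h_{jk}=-h_{jk}=0$. A quarter turn in the $(j,k)$-plane gives $h_{jj}=h_{kk}$. So all invariant forms are proportional, and $\operatorname{Ric}=cg$ with $c$ constant by transitivity. On $\mathbb{P}^5$ we have $\operatorname{Ric}=6g$ and $c_1=6H$ with $H$ the hyperplane class,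 so $[\omega]=2\pi H$. Since $c_1(\mathbb{Q}^4)=4H$ by adjunction, $c=4$. Lemma~\ref{lem:sub}, applied to $T\mathbb{Q}^4\subset T\mathbb{P}^5|_{\mathbb{Q}^4}$, shows that $R(X,\overline X,X,\overline X)\le2$ on $\mathbb{Q}^4$. Hence $\operatorname{Ric}^\perp_{X\overline X}\ge4-2=2$.
\end{proof}

\section{The curve inequality}\label{sec:curve}

If $f:C\to M$ is an embedding, the line bundle $T_C$ is a subbundle of $f^*TM$, and \eqref{eq:curve} says that the normal bundle has positive degree. For $n=2$ this reads $C^2>0$, which excludes for instance $\mathbb{P}^1\times\mathbb{P}^1$ and every blow-up of a surface at a point. When $df$ has zeros, $df(T_C)$ is no longer a subbundle, but the tangent direction extends across the zeros. The following example shows what this costs.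

\begin{example}\label{ex:cusp}
Let $f:\mathbb{P}^1\to\mathbb{P}^2$, $(s:t)\mapsto(s^3:st^2:t^3)$, parametrize the cuspidal cubic. For $s=1$ it reads $t\mapsto(t^2,t^3)$, and $df(\partial_t)=t\cdot(2,3t)$. For $t=1$ it reads $s\mapsto(s^3,s)$, an immersion. So $\operatorname{ram}(f)=1$. The vector $(2,3t)$ has no zero and spans a line subbundle $L\subset f^*T\mathbb{P}^2$, and $df:T_{\mathbb{P}^1}\to L$ has one simple zero. Thus $\deg L=2+1=3$: the cusp raises the degree of the tangent line bundle by one, and lowers the degree of the quotient $f^*T\mathbb{P}^2/L$ by one. Here $\deg f^*K^{-1}=9$, so the quotient has degree $6$ and \eqref{eq:curve} holds with room to spare. In Section~\ref{sec:sextic} the same cusp appears on a curve with $\deg f^*K^{-1}=3$, and no room is left.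
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:curve}]
Let $E=f^*TM$ with the pulled-back metric. In a local coordinate $t$ centered at a point $c\in C$, put $X=df(\partial_t)$ and write $X=t^{m}\sigma$ with $\sigma$ a holomorphic section of $E$ and $\sigma(c)\neq0$; here $m=m(c)$ is the order of vanishing of $df$ at $c$. The sections $\sigma$ span a holomorphic line subbundle $L\subset E$, and $df:T_C\to L$ vanishes on a divisor of degree $\operatorname{ram}(f)$. Hence $\deg L=2-2g(C)+\operatorname{ram}(f)$, while $\deg E=\deg f^*K_M^{-1}$.

The curvature of $E$ is the pullback of $R$, so $\langle\Theta_E(\partial_t,\partial_{\bar t})s,s\rangle=R(X,\overline X,s,\overline s)$ and $\operatorname{tr}\Theta_E(\partial_t,\partial_{\bar t})=\operatorname{Ric}(X,\overline X)$. If $e_1$ is a unit vector in $L$, Lemma~\ref{lem:sub} gives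
\begin{equation}\label{eq:integrand}
\operatorname{tr}\Theta_E(\partial_t,\partial_{\bar t})-\Theta_L(\partial_t,\partial_{\bar t})\ge\operatorname{Ric}(X,\overline X)-R(X,\overline X,e_1,\overline e_1).
\end{equation}
Where $X\ne0$ it spans $L$, so we may take $e_1=X/|X|$, and the right side equals $\operatorname{Ric}^\perp_{X\overline X}>0$. This covers all but finitely many points of $C$. Integrating over $C$ gives $\deg E-\deg L>0$.
\end{proof}

The proof uses the K\"ahler condition to identify $\Theta_{TM}$ with $R$, and the compactness of $C$ to integrate; compactness of $M$ plays no role. Applying the theorem to the normalization $\mathbb{P}^1\to C$ of a rational curve gives the form in which it is used in Sections~\ref{sec:families} and~\ref{sec:class}.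

\begin{corollary}\label{cor:three}
If $M$ is compact K\"ahler with $\operatorname{Ric}^\perp>0$, then every rational curve $C\subset M$ satisfies $K_M^{-1}\cdot C\ge3$.
\end{corollary}

\section{The sextic in $\mathbb{P}(1,1,1,1,2,3)$}\label{sec:sextic}

\subsection*{The ambient space}
Let $P=\mathbb{P}(1,1,1,1,2,3)$ be the quotient of $\mathbb{C}^6\setminus0$ by the action $\lambda\cdot(x;y;z)=(\lambda x;\lambda^2y;\lambda^3z)$ of $\mathbb{C}^*$, where $x=(x_0,\dots,x_3)$. The stabilizer of $(x;y;z)$ is trivial if $x\ne0$, and also if $y,z\neq0$, because $\lambda^2=\lambda^3=1$ implies $\lambda=1$. There remain the points $P_y=(0;1;0)$ and $P_z=(0;0;1)$. Setting $y=1$ identifies $\{y\ne0\}$ with $\mathbb{C}^5/\mu_2$, where $-1$ acts by $(x;z)\mapsto(-x;-z)$. Setting $z=1$ identifies $\{z\neq0\}$ with $\mathbb{C}^5/\mu_3$, where $\lambda$ acts by $(x;y)\mapsto(\lambda x;\lambda^2y)$. Both actions are free away from the origin.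

The open set $P^\circ=P\setminus\{P_y,P_z\}$ is a complex manifold, covered by the sets $\{x_i\ne0\}$ and $\{yz\neq0\}$. Local holomorphic functions that are weighted homogeneous of degree $k$ form a line bundle $\mathcal{O}(k)=\mathcal{O}(1)^{k}$ on $P^\circ$, and $\mathcal{O}(1)$ is generated by $x_i$ on $\{x_i\ne0\}$ and by $z/y$ on $\{yz\ne0\}$. The Euler sequence
\[
0\to\mathcal{O}\to\mathcal{O}(1)^{\oplus4}\oplus\mathcal{O}(2)\oplus\mathcal{O}(3)\to TP^\circ\to0
\]
gives $K_{P^\circ}^{-1}=\mathcal{O}(9)$.

Let $X=\{F=0\}\subset P$ be a smooth sextic. We need $X\subset P^\circ$, both for adjunction and to normalize $F$. This is often part of the convention, but it also follows from smoothness of $X$ alone.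

\begin{lemma}\label{lem:quot}
Let $\mu_m$, $m\ge2$, act on $\mathbb{C}^5$ by unitary maps, freely away from $0$. Let $D\subset\mathbb{C}^5$ be an invariant algebraic hypersurface with $0\in D$, and let $\pi:D\to D/\mu_m$ be the quotient map. Then $D/\mu_m$ is not a topological manifold of real dimension $8$ near $\pi(0)$.
\end{lemma}

\begin{proof}
Suppose that $\pi(0)$ is the center of an open neighborhood $B$ homeomorphic to an $8$-ball, and write $\pi^{-1}(B)=D\cap\Omega$ with $\Omega\subset\mathbb{C}^5$ open. Away from $0$ the map $\pi$ is a covering of degree $m$, and $B\setminus\pi(0)$ is simply connected. So $(D\cap\Omega)\setminus0$ is the disjoint union of $m$ open and closed sheets $U_1,\dots,U_m$, each mapped homeomorphically onto $B\setminus\pi(0)$. Near any point of $\Omega\setminus0$ the sheet $U_k$ is either empty or equal to $D$, so it is an analytic subset of $\Omega\setminus0$ of pure dimension $4$. By the Remmert--Stein theorem, which says that the closure of an analytic set of pure positive dimension across a point is analytic, $\overline U_k$ is analytic in $\Omega$. The norm of $\mathbb{C}^5$ descends to a continuous function on $B$ that vanishes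 at $\pi(0)$, so each sheet contains points tending to $0$, and $\overline U_k=U_k\cup\{0\}$. Two four-dimensional analytic sets through $0$ in $\mathbb{C}^5$ meet in dimension at least $3$. But $\overline U_1\cap\overline U_2=\{0\}$.
\end{proof}

\subsection*{Normal form}
If $X$ contained $P_y$ or $P_z$, it would be locally of the form $D/\mu_m$ with $D=\{F|_{y=1}=0\}$ or $D=\{F|_{z=1}=0\}$, against Lemma~\ref{lem:quot}. So $X\subset P^\circ$, and the coefficients $F(0;0;1)$ of $z^2$ and $F(0;1;0)$ of $y^3$ are nonzero:
\[
F=cz^2+z\bigl(q_1(x)y+q_3(x)\bigr)+c'y^3+q_2(x)y^2+q_4(x)y+q_6(x),\qquad c,c'\ne0,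
\]
with $q_j$ homogeneous of degree $j$. The substitution $z\mapsto z-(q_1y+q_3)/2c$ removes the term linear in $z$; it changes $q_2,q_4,q_6$ but not $c'$. With the new $q_2$, the substitution $y\mapsto y-q_2/3c'$ removes the term in $y^2$. Both are automorphisms of $P$. After rescaling $y$ and $z$,
\[
X=\{z^2=y^3+a(x)y+b(x)\},\qquad\deg a=4,\quad\deg b=6 .
\]
The section $F$ of $\mathcal{O}(6)$ vanishes to order one along the submanifold $X\subset P^\circ$, because $F$ has no repeated factor. Adjunction gives $K_X^{-1}=\mathcal{O}_X(9-6)=\mathcal{O}_X(3)$.

\subsection*{The cuspidal curve}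
The normal form shows where to look for curves of low degree. The points of $X$ with $x=0$ satisfy $z^2=y^3$ with $y,z\ne0$; for $\tau=z/y$ we get $y=\tau^2$, $z=\tau^3$, so there is exactly one such point, $o=(0;1;1)$. The projection $X\setminus o\to\mathbb{P}^3$, $(x;y;z)\mapsto[x]$, has over $[p]$ the affine cubic $z^2=y^3+a(p)y+b(p)$ as its fiber, and this cubic is cuspidal when $a(p)=b(p)=0$. These are two conditions on a point of $\mathbb{P}^3$, so they can always be met.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Two homogeneous polynomials of positive degree have a common zero in $\mathbb{P}^3$, so there is $p\in\mathbb{C}^4\setminus0$ with $a(p)=b(p)=0$. Define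
\[
f:\mathbb{P}^1\to X,\qquad(s:t)\mapsto(sp;\,t^2;\,t^3).
\]
Replacing $(s,t)$ by $(\lambda s,\lambda t)$ acts on the image by $\lambda$, so $f$ is well defined, and its image lies in $X$ because $a(sp)=s^4a(p)=0$, $b(sp)=s^6b(p)=0$ and $(t^3)^2=(t^2)^3$. Fix $i$ with $p_i\ne0$.

\emph{Degree.} The section $x_i$ of $\mathcal{O}_X(1)$ pulls back to $sp_i$, which vanishes only at $(0:1)$, the preimage of $o$. There $z/y$ generates $\mathcal{O}(1)$, and $x_i/(z/y)$ pulls back to $p_i\,s/t$, which has a simple zero. So $\deg f^*\mathcal{O}_X(1)=1$ and $\deg f^*K_X^{-1}=3$.

\emph{Ramification.} Since $X$ is a submanifold of $P^\circ$, we may compute $df$ in $P^\circ$. On $\{x_i\ne0\}$ use the coordinates $x_j/x_i$, $y/x_i^2$, $z/x_i^3$. For $s=1$ the map is $t\mapsto(p_j/p_i,\ t^2/p_i^2,\ t^3/p_i^3)$, as in Example~\ref{ex:cusp}, and $df$ has a simple zero at $t=0$ and no other zero. At $(0:1)$ the holomorphic function $x_iy/z$ pulls back to the local coordinate $p_i\,s/t$, so $df\ne0$ there. Hence $\operatorname{ram}(f)=1$.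

Thus $\deg f^*K_X^{-1}=3=2-2g(\mathbb{P}^1)+\operatorname{ram}(f)$, and \eqref{eq:curve} fails. By Theorem~\ref{thm:curve}, $X$ has no K\"ahler metric with $\operatorname{Ric}^\perp>0$.
\end{proof}

\begin{remark}
The inequality fails by the smallest possible amount: $\deg E=\deg L=3$ in the notation of the proof of Theorem~\ref{thm:curve}. If a K\"ahler metric on $X$ has $\operatorname{Ric}^\perp\ge0$, the right side of \eqref{eq:integrand} is nonnegative and continuous with integral at most $0$. So $\operatorname{Ric}^\perp$ vanishes identically in the tangent directions of all these cuspidal curves.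
\end{remark}

\begin{remark}
Dimension four is the case where the cusp decides. Consider an $n$-dimensional smooth sextic $z^2=y^3+a(x)y+b(x)$ with $n\ge3$ coordinates $x_j$ of weight one. The weights add up to $n+5$, so $K^{-1}=\mathcal{O}(n-1)$, and for the same map $f$ inequality \eqref{eq:curve} reads $n-1>3$. For $n=3$ the curve already violates Corollary~\ref{cor:three}, and for $n\ge5$ it satisfies \eqref{eq:curve}.
\end{remark}

\section{The role of the base point}\label{sec:base}

Ramification of a map from a curve to $\mathbb{P}^1$ is controlled by the Riemann--Hurwitz formula. A line bundle without base points transfers this control to maps into $M$.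

\begin{lemma}\label{lem:bpf}
Let $M$ be a compact complex manifold and $A$ a line bundle that is generated by global sections and has positive degree on every curve. For every nonconstant $f:C\to M$ from a compact Riemann surface,
\[
2-2g(C)+\operatorname{ram}(f)\le2\deg f^*A .
\]
In particular, if $K_M^{-1}\cong A^r$ with $r\ge3$, then \eqref{eq:curve} holds for every $f$.
\end{lemma}

\begin{proof}
Let $d=\deg f^*A>0$. Choose a section $s_0$ of $A$ with $f^*s_0\not\equiv0$, and a section $s_1$ that is nonzero at the finitely many points of $f(C)$ where $s_0$ vanishes. Then $h=(f^*s_0:f^*s_1):C\to\mathbb{P}^1$ is holomorphic with $h^*\mathcal{O}(1)=f^*A$, so it has degree $d$. Near a point $c\in C$ one of the two sections, say $s_1$, is nonzero at $f(c)$, and $h=(s_0/s_1)\circ f$ with $s_0/s_1$ holomorphic near $f(c)$. By the chain rule $dh$ vanishes at $c$ at least to the order of $df$. So $\operatorname{ram}(f)\le\operatorname{ram}(h)=2d+2g(C)-2$. The last statement follows from $2d<rd$.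
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:limit}]
The proof of Theorem~\ref{thm:main} exhibits a map to $X^4_6$ that violates \eqref{eq:curve}. For the other seven types we check the hypotheses of Lemma~\ref{lem:bpf}. In six cases $A$ is very ample: $A=\mathcal{O}(1,1)$ and $r=3$ for $\mathbb{P}^2\times\mathbb{P}^2$, and otherwise $A$ is the hyperplane bundle, with $r=5$ for $\mathbb{P}^4$ and, by adjunction, $r=6-2$ for $\mathbb{Q}^4$, $r=6-3$ for $X^4_3$, $r=7-4$ for $X^4_{2,2}$, and $r=5-2$ for $Y^4$, which has codimension $2$ in $\operatorname{Gr}(2,5)$, where $K^{-1}=\mathcal{O}(5)$.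

Let $X^4_4=\{G=0\}$ in $\mathbb{P}(1,1,1,1,1,2)$ with coordinates $(x_0,\dots,x_4;w)$. The only point with nontrivial stabilizer is $(0;1)$, near which the space is $\mathbb{C}^5/\{\pm1\}$. By Lemma~\ref{lem:quot}, $X^4_4$ misses this point. So $x_0,\dots,x_4$ have no common zero on $X^4_4$ and generate $A=\mathcal{O}(1)$, and as in Section~\ref{sec:sextic} we get $K^{-1}=\mathcal{O}(7-4)=A^3$. The coefficient of $w^2$ in $G$ is nonzero, so the map $X^4_4\to\mathbb{P}^4$ given by the $x_j$ has fibers of at most two points. It contracts no curve, and $A$ has positive degree on every curve.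
\end{proof}

On $X^4_6$ the argument breaks down at the point $o$. All four coordinates $x_j$ vanish there, along the cuspidal curve they are all proportional to $s$, and the bound of Lemma~\ref{lem:bpf} would read $3\le2$.

\section{A vanishing theorem and rational connectedness}\label{sec:vanish}

We turn to Theorem~\ref{thm:class}. Corollary~\ref{cor:three} is useful only if $M$ has many rational curves, so the first step is to produce them. This section works in any dimension $n\ge2$.

The idea is visible for a holomorphic $1$-form $\eta\neq0$. The function $|\eta(e)|^2$ on unit $(1,0)$-vectors has a positive maximum at some $e_1$ over some $x_0$. In normal coordinates, $\log|\eta(\partial_1)|^2-\log g_{1\bar1}$ then has a local maximum at $x_0$. The first term is pluriharmonic near $x_0$, and the second has complex Hessian $R(v,\overline v,e_1,\overline e_1)$ at $x_0$, so this number is $\le0$ for all $v$. Summing over $v=e_2,\dots,e_n$ and using the symmetry of $R$ and \eqref{eq:perp}, we find $\operatorname{Ric}^\perp_{e_1\overline e_1}\le0$. For $p$-forms the vector $e_1$ is replaced by a $p$-plane, and one averages $\operatorname{Ric}^\perp$ over it. For rational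 connectedness we need forms with values in the dual of a line bundle whose metric may be singular, so the maximum principle has to be phrased through mean values.

A line bundle $L$ is \emph{pseudoeffective} if it has a singular metric with plurisubharmonic weights: to each local holomorphic frame $\ell$ is attached a plurisubharmonic function $\varphi_\ell\not\equiv-\infty$, thought of as $-\log|\ell|^2$, with $\varphi_{h\ell}=\varphi_\ell-\log|h|^2$ for nowhere vanishing holomorphic $h$. The trivial bundle is an example.

\begin{lemma}\label{lem:vanish}
Let $M$ be a compact K\"ahler manifold of dimension $n$ with $\operatorname{Ric}^\perp>0$, let $1\le p\le n$, and let $L$ be a pseudoeffective line bundle. Then $H^0(M,\Omega^p_M\otimes L^{-1})=0$.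
\end{lemma}

\begin{proof}
Let $\eta\ne0$ be a section, and write $\eta=\eta_\ell\otimes\ell^{-1}$ locally, so that $\eta_{h\ell}=h\eta_\ell$. On the compact bundle of $p$-planes $S\subset T^{1,0}M$ define
\[
\Phi(S)=\log|\eta_\ell(e_1,\dots,e_p)|^2+\varphi_\ell ,
\]
where $e_1,\dots,e_p$ is a unitary basis of $S$. This depends neither on the basis nor on $\ell$. The function $\Phi$ is upper semicontinuous, and $\Phi\not\equiv-\infty$ since $\eta\ne0$ on a dense open set and $\varphi_\ell$ is finite almost everywhere. So $\Phi$ has a finite maximum at some plane $S_0$ over some point $x_0$.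

\emph{The curvature at the maximum.} Take a unitary basis $e_1,\dots,e_n$ at $x_0$ with $e_1,\dots,e_p\in S_0$, and normal coordinates for it. On the plane spanned by $\partial_1,\dots,\partial_p$ at a nearby point, $\Phi$ equals $\Psi+u$ with
\[
\Psi=\log|\eta_\ell(\partial_1,\dots,\partial_p)|^2+\varphi_\ell,\qquad u=-\log\det(g_{i\bar j})_{i,j\le p}.
\]
So $\Psi+u$ has a local maximum at $x_0$, where it is finite, and $\Psi$ is plurisubharmonic. The matrix $(g_{i\bar j})_{i,j\le p}$ is the identity to first order at $x_0$, so the complex Hessian of $u$ at $x_0$ is $-\sum_{i\le p}\partial_v\partial_{\bar v}g_{i\bar i}=\sum_{i\le p}R(v,\overline v,e_i,\overline e_i)$. Suppose that this is positive for some $v$. On a small disc $\tau\mapsto\tau v$ the function $u-\varepsilon|\tau|^2$ is then subharmonic for some $\varepsilon>0$, and so is $\Psi+u-\varepsilon|\tau|^2$. Its value at $0$ is at most its mean over a small circle $|\tau|=r$, which is at most $(\Psi+u)(x_0)-\varepsilon r^2$. This is absurd since $(\Psi+u)(x_0)$ is finite. Hence $\sum_{i\le p}R(v,\overline v,e_i,\overline e_i)\le0$ for all $v$, and taking $v=e_j$,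
\[
\alpha:=\sum_{i,j\le p}R_{i\bar ij\bar j}\le0,\qquad\beta:=\sum_{i\le p<j}R_{i\bar ij\bar j}\le0 .
\]

\emph{Averaging.} Let $X=\sum_{i\le p}\xi_ie_i$ run over the unit sphere of $S_0$ with its invariant probability measure, and let $\langle\cdot\rangle$ denote the mean. The mean of a Hermitian form is its trace divided by $p$, so $\langle\operatorname{Ric}(X,\overline X)\rangle=(\alpha+\beta)/p$. For the quartic term we claim
\[
\langle\xi_i\bar\xi_j\xi_k\bar\xi_l\rangle=\frac{\delta_{ij}\delta_{kl}+\delta_{il}\delta_{kj}}{p(p+1)} .
\]
For $p=1$ both sides are $1$. For $p\ge2$, invariance under diagonal unitary matrices kills all means except $m_1=\langle|\xi_i|^4\rangle$ and $m_2=\langle|\xi_i|^2|\xi_k|^2\rangle$, $i\ne k$. Since $(\xi_1+\xi_2)/\sqrt2$ is distributed like $\xi_1$, we get $m_1=\frac14\langle|\xi_1+\xi_2|^4\rangle=\frac14(2m_1+4m_2)$, so $m_1=2m_2$, and $1=pm_1+p(p-1)m_2=p(p+1)m_2$. This proves the claim. With $R_{i\bar kk\bar i}=R_{k\bar ki\bar i}$ it gives $\langle R(X,\overline X,X,\overline X)\rangle=2\alpha/p(p+1)$. Therefore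
\[
\langle\operatorname{Ric}^\perp_{X\overline X}\rangle=\frac{(p-1)\,\alpha}{p(p+1)}+\frac{\beta}{p}\le0,
\]
contradicting $\operatorname{Ric}^\perp>0$.
\end{proof}

A projective manifold is \emph{uniruled} if a rational curve passes through a general point, and \emph{rationally connected} if a rational curve passes through two general points. In the second case any two points are joined by a connected chain of rational curves \cite{Kol}.

\begin{proposition}\label{prop:rc}
A compact K\"ahler manifold $M$ with $\operatorname{Ric}^\perp>0$ is projective and rationally connected.
\end{proposition}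

\begin{proof}
Lemma~\ref{lem:vanish} with $L$ trivial gives $h^{2,0}(M)=0$. Then every class in $H^2(M,\mathbb{R})$ is of type $(1,1)$, K\"ahler classes form an open subset, one of them is rational, and $M$ is projective by Kodaira's embedding theorem.

Suppose that $M$ is not rationally connected. Then its maximal rationally connected quotient is a dominant rational map $q:M\dashrightarrow Z'$ onto a smooth projective variety of dimension $p>0$. By the theorem of Graber, Harris and Starr, $Z'$ is not uniruled, and by the theorem of Boucksom, Demailly, P\u{a}un and Peternell, $K_{Z'}$ is then pseudoeffective. We pull this structure back to $M$.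

Since $M$ is smooth and $Z'$ is projective, $q$ is a morphism on $U=M\setminus T$ with $T$ closed of codimension at least $2$, and it is a submersion on a dense open subset of $U$. Pullback of $p$-forms is therefore a nonzero map $q^*K_{Z'}\to\Omega^p_U$. The line bundle $q^*K_{Z'}$ extends to a line bundle $L$ on $M$: represent it by a divisor on $U$ and take the closure. The map is a nonzero section of $\Omega^p_M\otimes L^{-1}$ over $U$, which extends to $M$ by Hartogs' theorem. The weights of $K_{Z'}$ composed with $q$ are plurisubharmonic, and they are not identically $-\infty$ on any open set because $q$ is generically a submersion. For a frame $\ell$ of $L$ on an open set $B\subset M$ we thus get a plurisubharmonic weight on $B\setminus T$. It extends to $B$ by the Grauert--Remmert theorem on extension of plurisubharmonic functions across analytic sets of codimension at least $2$. So $L$ is pseudoeffective, contradicting Lemma~\ref{lem:vanish}.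
\end{proof}

\section{Families of rational curves}\label{sec:families}

From now on $M$ is as in Theorem~\ref{thm:class}. By Proposition~\ref{prop:rc} and Corollary~\ref{cor:three}, it is a rationally connected projective fourfold with
\begin{equation}\label{eq:three}
K_M^{-1}\cdot C\ge3\quad\text{for every rational curve }C\subset M .
\end{equation}
Apart from one appeal to Theorem~\ref{thm:main} at the very end, the metric is not used again. We call $K_M^{-1}\cdot C$ the \emph{degree} of $C$.

We recall the setting of \cite{Kol}. The normalized space of rational curves $\operatorname{RatCurves}^n(M)$ has countably many irreducible components, called \emph{families}. A family $W$ is a quasi-projective variety with a $\mathbb{P}^1$-bundle $\pi:U\to W$ and a morphism $\operatorname{ev}:U\to M$ that maps each fiber of $\pi$ birationally onto a rational curve, a \emph{member} of $W$. Every rational curve is a member of some family, and comes from only finitely many points of it. All members of $W$ have the same class $[W]$ in the space $N_1(M)$ of curves modulo numerical equivalence, and the same degree $d_W$. Put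
\[
\operatorname{Locus}(W)=\operatorname{ev}(U),\quad W_x=\pi(\operatorname{ev}^{-1}(x)),\quad\operatorname{Locus}(W_x)=\operatorname{ev}(\pi^{-1}(W_x)).
\]
So $W_x$ parametrizes the members through $x$, it is closed in $W$, and $\operatorname{ev}^{-1}(x)\to W_x$ is finite. The family $W$ is \emph{unsplit} if it is proper. Then all loci are closed, and every irreducible component of $\operatorname{Locus}(W_x)$ contains $x$, being the image of $\pi^{-1}(W')$ for a component $W'$ of $W_x$. We use three standard facts from \cite{Kol}.
\begin{itemize}
\item[(F1)] \emph{Deformation count.} $\dim W\ge d_W+\dim M-3=d_W+1$.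
\item[(F2)] \emph{Limits.} If $W$ is not proper, its closure in the Chow variety contains a \emph{split limit}: a connected cycle $\sum a_iC_i$ of rational curves with $\sum a_i\ge2$ and class $[W]$. If $W$ is proper, it has no split limit.
\item[(F3)] \emph{Bend and break} \cite[II.5.4]{Kol}. If infinitely many members of $W$ pass through two points $x\ne y$, then $W$ has a split limit containing $x$ and $y$.
\end{itemize}

All the dimension estimates below come from one count.

\begin{lemma}\label{lem:count}
Let $W$ be a family, $x\in\operatorname{Locus}(W)$, and $T\subset M$ a closed subset containing no member of $W$. If every $y\notin T$ lies on only finitely many members through $x$, then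
\[
\dim\operatorname{Locus}(W)+\dim\operatorname{Locus}(W_x)\ge d_W+3 .
\]
\end{lemma}

\begin{proof}
By (F1), $\dim U\ge d_W+2$. The fibers of $\operatorname{ev}:U\to\overline{\operatorname{Locus}(W)}$ over points of the image have dimension at least $\delta=d_W+2-\dim\operatorname{Locus}(W)$, so $W_x$ has a component $W'$ of dimension at least $\delta$. The variety $\pi^{-1}(W')$ is irreducible of dimension at least $\delta+1$, and $\operatorname{ev}$ has finite fibers on its nonempty open subset $\pi^{-1}(W')\setminus\operatorname{ev}^{-1}(T)$. So $\dim\operatorname{Locus}(W_x)\ge\delta+1$.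
\end{proof}

\begin{lemma}\label{lem:unsplit}
Let $W$ be a family.
\begin{itemize}
\item[(a)] If $d_W\le5$, then $W$ is unsplit.
\item[(b)] If $W$ is unsplit and $x\in\operatorname{Locus}(W)$, then $\dim\operatorname{Locus}(W)+\dim\operatorname{Locus}(W_x)\ge d_W+3$.
\item[(c)] If $W$ is unsplit, the class of every irreducible curve $\Gamma\subset\operatorname{Locus}(W_x)$ is a positive multiple of $[W]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:three} a split limit has degree at least $3+3>5$; apply (F2).

(b) This is \cite[IV.2.6]{Kol}; it follows from Lemma~\ref{lem:count} with $T=\{x\}$, whose hypothesis holds by (F2) and (F3).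

(c) We may assume that $\Gamma$ is not a member of $W$. The proper variety $\pi^{-1}(W_x)$ maps onto $\operatorname{Locus}(W_x)$, so it contains an irreducible curve $\Gamma'$ mapping onto $\Gamma$, and $\pi(\Gamma')$ is a curve in $W_x$. Let $B$ be the normalization of an irreducible curve in $\operatorname{ev}^{-1}(x)$ that maps onto $\pi(\Gamma')$. Then $S=B\times_WU$ is a $\mathbb{P}^1$-bundle over the smooth projective curve $B$, and the map $B\to U$ gives a section $\Sigma\subset S$ that the induced morphism $e:S\to M$ contracts to $x$. Choose an irreducible curve $\Gamma''\subset S$ mapping onto $\Gamma'$. The space $N_1(S)$ is spanned by $\Sigma$ and a fiber $\Lambda$, so $\Gamma''\equiv a\Sigma+b\Lambda$. Pushing forward, $m[\Gamma]=b[W]$ where $m>0$ is the degree of $\Gamma''\to\Gamma$. Intersecting with an ample divisor shows $b>0$.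
\end{proof}

To recognize a product we need, besides the curves contracted by a given morphism $\phi$, an unsplit family transverse to its fibers. The natural candidate is a transverse family of least degree. The difficulty is that such a family may break into pieces whose families lie over a proper subset of the base; this is avoided by working over a very general point of the base.

\begin{lemma}\label{lem:horizontal}
Let $\phi:M\to Z$ be a surjective morphism onto a projective variety of positive dimension. There is an unsplit family $W$ whose members are not contracted by $\phi$ and with $\phi(\operatorname{Locus}(W))=Z$.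
\end{lemma}

\begin{proof}
Call a family \emph{horizontal} if its members are not contracted by $\phi$; this depends only on its class, through the degree of the pullback of an ample bundle on $Z$. Call it \emph{dense} if $\phi(\operatorname{Locus}(W))$ is dense in $Z$. Let $Z^*\subset Z$ be the complement of the closures of $\phi(\operatorname{Locus}(W'))$, where $W'$ runs over the countably many families that are not dense. An irreducible complex variety is not a countable union of proper closed subsets, so $Z^*$ meets every nonempty Zariski open subset of $Z$. We use the following observation.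

$(*)$ \emph{Let $z\in Z^*$, and let $\bigcup C_i$ be a connected union of finitely many rational curves whose image in $Z$ contains $z$ and another point. Then some $C_i$ is a member of a dense horizontal family.}

Indeed, the image is connected and is not a point, so $z$ lies on a one-dimensional $\phi(C_i)$. A family containing $C_i$ is horizontal, and it is dense by the definition of $Z^*$.

Join a point over some $z\in Z^*$ to a point in another fiber by a chain of rational curves; this is where rational connectedness enters. By $(*)$ dense horizontal families exist. By \eqref{eq:three} we can choose one, $W$, with $d_W$ minimal. The constructible dense set $\phi(\operatorname{Locus}(W))$ contains a nonempty open set, so there are $z\in Z^*$ and $x\in\operatorname{Locus}(W)$ with $\phi(x)=z$. Let $T=\phi^{-1}(z)$; it contains no member of $W$. Suppose that some $y\notin T$ lies on infinitely many members through $x$. By (F3) there is a split limit $\sum a_iC_i$ containing $x$ and $y$. By \eqref{eq:three} all $C_i$ have positive degree, so each has degree less than $d_W$. By $(*)$ one of them belongs to a dense horizontal family, contradicting minimality. So Lemma~\ref{lem:count}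 applies and gives $d_W+3\le4+4$. Thus $d_W\le5$, and $W$ is unsplit by Lemma~\ref{lem:unsplit}(a). Then $\phi(\operatorname{Locus}(W))$ is closed and dense, hence equal to $Z$.
\end{proof}

\section{Proof of Theorem~\ref{thm:class}}\label{sec:class}

Projectivity and rational connectedness are Proposition~\ref{prop:rc}, and the existence statement in (1) is Proposition~\ref{prop:metrics}. The manifold $M$ contains rational curves, on which $K_M$ is negative by \eqref{eq:three}; so $K_M$ is not nef. We distinguish two cases.

\subsection*{Picard number at least two}
We show that $M\cong\mathbb{P}^2\times\mathbb{P}^2$. By the cone and contraction theorems there is a $K_M$-negative extremal ray $\mathcal{R}$ of the closed cone of curves, spanned by a rational curve, and a morphism $\phi:M\to Z$ with connected fibers onto a normal projective variety with $\rho(Z)=\rho(M)-1$, which contracts exactly the irreducible curves with class in $\mathcal{R}$. Extremality means that if a sum of effective classes lies in $\mathcal{R}$, then so does each summand. Since $\rho(Z)\ge1$, we have $\dim Z\ge1$. Let $W$ be the family given by Lemma~\ref{lem:horizontal}; then $[W]\notin\mathcal{R}$.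

In the model $\mathbb{P}^2\times\mathbb{P}^2$, the map $\phi$ is the first projection, $W$ consists of the lines in the planes $\mathbb{P}^2\times\{\mathrm{pt}\}$, and through each point $x$ the fiber of $\phi$ and $\operatorname{Locus}(W_x)$ are two planes meeting only at $x$. The proof recovers these dimensions from one inequality. Let $x\in\operatorname{Locus}(W)$ and let $F\ni x$ be an irreducible closed subset of the fiber of $\phi$ through $x$. Then
\begin{equation}\label{eq:transverse}
\dim F+\dim\operatorname{Locus}(W_x)\le4 .
\end{equation}
Indeed, let $G$ be a component of $\operatorname{Locus}(W_x)$ of maximal dimension. It meets $F$ at $x$, and since $M$ is smooth of dimension $4$, $\dim(F\cap G)\ge\dim F+\dim G-4$. A curve in $F\cap G$ would have class in $\mathcal{R}$ and, by Lemma~\ref{lem:unsplit}(c), class a positive multiple of $[W]$. This is impossible, so $\dim(F\cap G)=0$.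

\emph{Step 1: $\dim Z\ne4$.} Otherwise $\phi$ is birational, since its fibers are connected, and all contracted curves lie in a closed subset of dimension at most $3$. We show that some fiber has dimension $3$; this is a case of Wi\'sniewski's inequality \cite{Wis}, and here it follows from Lemma~\ref{lem:unsplit}. Let $V$ be a family containing a rational curve of least degree among those with class in $\mathcal{R}$. The components of a split limit of $V$ would have class in $\mathcal{R}$ and smaller degree, so $V$ is unsplit by (F2). As $\dim\operatorname{Locus}(V)\le3$ and $d_V\ge3$, Lemma~\ref{lem:unsplit}(b) gives $\dim\operatorname{Locus}(V_x)\ge3$ for $x\in\operatorname{Locus}(V)$. Fix such an $x$ and a component $F\ni x$ of $\operatorname{Locus}(V_x)$ with $\dim F\ge3$; it lies in the fiber of $\phi$ through $x$. On the other hand $\phi(\operatorname{Locus}(W))=Z$ forces $\operatorname{Locus}(W)=M$, so $x\in\operatorname{Locus}(W)$ and $\dim\operatorname{Locus}(W_x)\ge d_W+3-4\ge2$. Now $3+2>4$ contradicts \eqref{eq:transverse}.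

\emph{Step 2: $\dim Z\ne3$.} A general fiber $S$ of $\phi$ is smooth and connected with trivial normal bundle, so $K_S=K_M|_S$. If $\dim Z=3$, then $S$ is a curve with class in $\mathcal{R}$ and $\deg K_S<0$, so $S\cong\mathbb{P}^1$ has degree $2$, contrary to \eqref{eq:three}.

\emph{Step 3: the dimensions.} Now $\dim Z\le2$, so every component of every fiber has dimension at least $2$. Let $x\in\operatorname{Locus}(W)$ and let $F$ be a component through $x$ of the fiber. By \eqref{eq:transverse}, $\dim\operatorname{Locus}(W_x)\le2$, and Lemma~\ref{lem:unsplit}(b) gives
\[
6\le d_W+3\le\dim\operatorname{Locus}(W)+\dim\operatorname{Locus}(W_x)\le4+2 .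
\]
Equality holds throughout: $d_W=3$, $\operatorname{Locus}(W)=M$ and $\dim\operatorname{Locus}(W_x)=2$. Then \eqref{eq:transverse} gives $\dim F\le2$, and therefore $\dim Z=2$.

\emph{Step 4: a second family.} The general fiber $S$ is a smooth surface, and all its curves have class in $\mathcal{R}$. Fix an ample $H$ on $M$. On the ray $\mathcal{R}$ we have $K_M^{-1}=cH$ for a constant $c>0$, so $K_S^{-1}$ is numerically equivalent to $cH|_S$, hence ample. Thus $S$ is a del Pezzo surface, and by \eqref{eq:three} its rational curves satisfy $K_S^{-1}\cdot C\ge3$. A del Pezzo surface other than $\mathbb{P}^2$ either contains a $(-1)$-curve, of degree $1$, or is $\mathbb{P}^1\times\mathbb{P}^1$, whose rulings have degree $2$. So $S\cong\mathbb{P}^2$. The lines in the general fibers have degree $3$ and cover a dense open subset of $M$. They belong to countably many families, so one of these, $V'$, has dense locus. We have $[V']\in\mathcal{R}$ and $d_{V'}=3$, so $V'$ is unsplit by Lemma~\ref{lem:unsplit}(a) and $\operatorname{Locus}(V')=M$.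

\emph{Step 5: conclusion.} The classes $[V']$ and $[W]$ are linearly independent: both are positive on $H$, so a dependence would put $[W]$ in $\mathcal{R}$. We apply Occhetta's theorem \cite{Occ}: a smooth projective variety of dimension $n$ with unsplit covering families $V^1,\dots,V^k$ of anticanonical degrees $n_i+1$, with $\sum n_i=n$ and with linearly independent classes in $N_1$, is isomorphic to $\prod\mathbb{P}^{n_i}$. Here $n_1=n_2=2$, and $M\cong\mathbb{P}^2\times\mathbb{P}^2$.

\subsection*{Picard number one}
Now $K_M^{-1}$ is numerically a multiple of an ample class, and the multiple is positive because $K_M$ is not nef. So $M$ is Fano. Let $\iota$ be the minimum of $K_M^{-1}\cdot C$ over rational curves $C\subset M$; by \eqref{eq:three}, $\iota\ge3$.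

Suppose $\iota\ge4$. By a theorem of Dedieu and H\"oring \cite{DH}, a Fano manifold of dimension $n\ge4$ with $K^{-1}\cdot C\ge n$ for all rational curves $C$ is $\mathbb{P}^n$ or $\mathbb{Q}^n$. (For $\iota=5$ one may instead use the characterization of projective space of Cho--Miyaoka--Shepherd-Barron and Kebekus.) So $M$ is as in (1).

Suppose $\iota=3$, and write $K_M^{-1}\cong A^r$ with $r$ the index. For a rational curve $C$ of degree $3$ we have $3=r\,(A\cdot C)$ with $A\cdot C$ an integer, so $r\in\{1,3\}$. If $r=1$ we are in case (3). If $r=3$, then $M$ is a del Pezzo fourfold with $\rho(M)=1$, so by Fujita's classification it is one of $X^4_6$, $X^4_4$, $X^4_3$, $X^4_{2,2}$, $Y^4$. Condition \eqref{eq:three} holds on all five and cannot separate them, but Theorem~\ref{thm:main} excludes $X^4_6$. So $M$ is as in (2), and the proof of Theorem~\ref{thm:class} is complete.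

\begin{thebibliography}{9}

\bibitem{DH}
Dedieu and H\"oring, \emph{Numerical characterisation of quadrics}, Algebraic Geometry 4 (2017).

\bibitem{Kol}
Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.

\bibitem{NWZ}
Lei Ni, Qingsong Wang, and Fangyang Zheng, \emph{Manifolds with positive orthogonal Ricci curvature}, arXiv:1806.10233 (2018).

\bibitem{Occ}
Occhetta, \emph{A characterization of products of projective spaces}, Canad. Math. Bull. 49 (2006).

\bibitem{Wis}
Wi\'sniewski, \emph{On contractions of extremal rays of Fano manifolds}, J. reine angew. Math. 417 (1991).

\end{thebibliography}
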